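# A finitely generated simple noetherian domain with infinite injective dimension

Throughout, $k$ is a field, rings are $k$-algebras and ring homomorphisms are $k$-linear. Noetherian means left and right noetherian; finitely generated, for a ring, means finitely generated as a $k$-algebra. Modules are left modules unless we say otherwise. We write f.g. for finitely generated.

## 1. Why one expects simple rings to have finite injective dimension

A. Yekutieli and J. J. Zhang, in "Dualizing Complexes and Tilting Complexes over Simple Rings" (arXiv:math/0110008, 2001), ask: does every noetherian finitely generated simple ring of finite Krull (or Gelfand–Kirillov) dimension have finite left and right injective dimension?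

The answer one would first guess is yes. In commutative algebra the points where a ring is bad usually form a closed set, and a closed set is an ideal. A simple ring has no ideals to spare, so there seems to be no place where something bad could sit. Before testing the guess, let us fix the words.

**Definition (injective dimension).** The left injective dimension of $A$ is the injective dimension of the module ${}_AA$. By Baer's criterion, $\operatorname{injdim}X\le n$ if and only if $\operatorname{Ext}^{n+1}_A(A/L,X)=0$ for all left ideals $L$. A ring $S$ is self-injective if $S$ is injective as an $S$-module. For a commutative artinian ring this is the same as being Gorenstein.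

Two examples matter later. The ring $k[\epsilon]/(\epsilon^2)$ is self-injective: its only nontrivial ideal is $(\epsilon)$, and a map $(\epsilon)\to S$ sends $\epsilon$ to an element killed by $\epsilon$, that is, to some $c\epsilon$ with $c\in k$, so it is multiplication by $c$ and extends to $S$. The ring $S=k[a,b]/(a,b)^2$ is not self-injective: the rule $a\mapsto b$ defines an $S$-linear map $ka\to S$, since $a$ and $b$ are both killed by $(a,b)$. An extension to $S$ would be multiplication by some $s$ with $sa=b$, but $sa\in ka$.

**Definition (Krull dimension, in the sense of Rentschler–Gabriel).** Put $\operatorname{Kdim}0=-1$. For $n\ge0$, $\operatorname{Kdim}M\le n$ means: in every descending chain $M\supset M_1\supset M_2\supset\cdots$ of submodules, all but finitely many factors $M_i/M_{i+1}$ have $\operatorname{Kdim}\le n-1$. The left Krull dimension of $A$ is $\operatorname{Kdim}({}_AA)$.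

So $\operatorname{Kdim}M\le0$ means that $M$ is artinian. The ring $k[x]$ has Krull dimension $1$: the chain of ideals $(x^i)$ shows that it is not artinian, and a factor of two nonzero ideals is finite-dimensional. For a commutative noetherian ring of finite dimension we recover the usual Krull dimension.

**Definition (GK dimension).** $\operatorname{GKdim}A=\sup_V\limsup_n\log(\dim V^n)/\log n$, over finite-dimensional subspaces $V\ni1$ of $A$. For $k[x,y]$ it is $2$.

**Definition (skew Laurent ring).** For an automorphism $\sigma$ of $R$, the ring $B=R[z^{\pm1};\sigma]$ is $\bigoplus_{n\in\mathbb Z}Rz^n$ with $zr=\sigma(r)z$.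

Now the tests. A commutative simple ring is a field, of injective dimension $0$. A matrix ring over a division ring is semisimple, so again $0$. The first Weyl algebra in characteristic $0$ is simple and noetherian, and classically has global dimension $1$. The next natural family is that of skew Laurent rings, and here we see why one believes the guess.

**Test on skew Laurent rings.** Let $R$ be a commutative finitely generated domain of Krull dimension $d$ and suppose that $B=R[z^{\pm1};\sigma]$ is simple. If $M$ is an ideal of $R$ with $\sigma(M)=M$, then $zM=Mz$, so $\bigoplus_n Mz^n$ is a two-sided ideal of $B$; hence $M=0$ or $M=R$. It is classical that the primes $\mathfrak p$ with $R_{\mathfrak p}$ not regular form a closed set $V(J)$, with $J$ a radical ideal. The automorphism $\sigma$ permutes these primes, so $\sigma(J)=J$. The prime $0$ is not in $V(J)$, because $R_{(0)}$ is a field; so $J\ne0$, hence $J=R$, and $R$ is regular. Then $\operatorname{gldim}R=d$ and $\operatorname{gldim}B\le d+1$ (McConnell–Robson, *Noncommutative Noetherian Rings*, 7.5.3).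

So the first way to look for a counterexample, namely to start from a singular $R$ and make $B$ simple by a good $\sigma$, stops at one precise point: the bad locus of $R$ is $\sigma$-stable, and simplicity removes it.

It is known that finiteness of the dimension cannot simply be dropped: Goodearl and Warfield constructed a noetherian simple domain $R[\theta;\delta]$ of infinite Krull dimension, over a field that is an infinite extension of $\mathbb Q$, whose injective dimension is infinite. We shall see that the guess is wrong in finite dimension as well.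

## 2. Conditions along half an orbit

The way around the obstruction is to keep $R$ regular and $B$ simple, and to put the bad object into a quotient $S=R/I$ that $\sigma$ moves. We pass to a subring of $B$ in which elements of degree $n\ge 1$ must vanish along $\sigma^{-1}(I),\dots,\sigma^{-n}(I)$. Only half of the orbit of $I$ carries a condition, so no $\sigma$-stable ideal appears, but the place where the orbit is cut remembers $S$.

**Hypotheses (H).** $R$ is a commutative finitely generated $k$-algebra which is a regular domain of Krull dimension $d$ (regularity is used only for Theorem 3); $\sigma$ is a $k$-automorphism of $R$; $I\subsetneq R$ is an ideal with $S:=R/I$ finite-dimensional over $k$. Moreover: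

* (H1) the only ideals $M$ of $R$ with $\sigma(M)=M$ are $0$ and $R$;
* (H2) $I+\sigma^n(I)=R$ for all $n\ne0$;
* (H3) for every ideal $M\ne0$ of $R$, $M+\sigma^n(I)=R$ for all but finitely many $n\in\mathbb Z$.

**Construction.** Let $B=R[z^{\pm1};\sigma]$, $I_n=\sigma^{-n}(I)$ for $n\in\mathbb Z$, $N_n=R$ for $n\le0$, $N_n=I_1I_2\cdots I_n$ for $n\ge1$, and
$$A=A(R,\sigma,I)=\bigoplus_{n\in\mathbb Z}A_n\subset B,\qquad A_n=z^nN_n.$$
Equivalently (Section 3), $A$ is the subalgebra of $B$ generated by $R$, $z^{-1}$ and $Iz$.

**Theorem 1.** Under (H), $A$ is a finitely generated, left and right noetherian, simple domain with left and right Krull dimension $\le d+2$. For every f.g. $S$-module $N$ there is a f.g. left $A$-module $F(N)$ with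
$$\operatorname{Ext}^i_A(F(N),A)\cong\operatorname{Ext}^{i-1}_S(N,S)^{(\mathbb N)}\qquad(i\ge1).$$
Hence if $S$ is not self-injective, $A$ has infinite left and right injective dimension.

**Theorem 2.** (a) Let $\operatorname{char}k=0$, $R=k[x^{\pm1},y^{\pm1}]$, $\sigma(x)=2x$, $\sigma(y)=3y$, $I=(x-1,y-1)^2$. Then $A$, generated by $x^{\pm1},y^{\pm1},z^{-1},(x-1)^2z,(x-1)(y-1)z,(y-1)^2z$, is a noetherian finitely generated simple domain with $\operatorname{GKdim}A=3$, left and right Krull dimension $\le4$, and infinite left and right injective dimension.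

(b) Let $k$ be any field not algebraic over a finite field. Then there is a noetherian finitely generated simple domain over $k$ with $\operatorname{GKdim}\le4$, left and right Krull dimension $\le4$, and infinite left and right injective dimension.

So the answer to the question is no: under finite Krull dimension, under finite GK dimension, and under both together.

**Theorem 3.** Under (H):

* left injdim $A<\infty$ $\iff$ right injdim $A<\infty$ $\iff$ $S=R/I$ is self-injective (Gorenstein); in that case both are $\le d+3$;
* $\operatorname{gldim}A<\infty$ $\iff$ $S$ is semisimple; in that case $\operatorname{gldim}A\le d+3$.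

Note that (H2) forces $I\ne0$. Hence $R$ is not a field (the only proper ideal of a field is $0$), and $d\ge1$.

**Example 1 (dimension one, by hand).** Let $\operatorname{char}k=0$, $R=k[x^{\pm1}]$, $\sigma(x)=2x$, $I=(x-1)$. Then $I_n=(2^{-n}x-1)=(x-2^n)$. The points $2^n$ are distinct, so (H2) holds; a nonzero ideal of $R$ lies in only finitely many maximal ideals, so (H3) holds. For (H1), take $0\ne f$ with the fewest monomials in a $\sigma$-stable ideal $M$. If $x^i$ occurs in $f$, then $\sigma(f)-2^if\in M$ has fewer monomials, so it is $0$; hence $f$ is a monomial, a unit. The ring $A$ is generated by $x^{\pm1}$, $u=z^{-1}$, $v=(x-1)z$, with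
$$vu=x-1,\qquad uv=z^{-1}(x-1)z=\sigma^{-1}(x-1)=\tfrac x2-1 .$$
Let us compute $Q=A/Au$. In degree $n$ we have $Au=A_{n+1}z^{-1}=z^n\sigma(N_{n+1})$. For $n<0$ this is $z^nR=A_n$, so $Q_n=0$. For $n\ge0$, $\sigma(N_{n+1})=I_0I_1\cdots I_n=(x-1)N_n$, and $Q_n$ is one-dimensional: the class of $z^nf$ (with $f\in N_n$) is determined by $f(1)$. Let $q_n$ be the class with $f(1)=1$. From $r z^n=z^n\sigma^{-n}(r)$ we get
$$xq_n=2^{-n}q_n,\qquad uq_n=q_{n-1}\ (n\ge1),\quad uq_0=0,\qquad vq_n=(2^{-n-1}-1)q_{n+1}.$$
The coefficients $2^{-n-1}-1$ are never $0$, so $Q$ is simple: going down with $u$ leads from any nonzero vector to $q_0$, going up with $v$ leads from $q_0$ to everything. We see here the cut end of the orbit: $q_0$ generates, it is killed by $u$, and it carries the $R$-module $R/I$. With a general $I$ the vector $q_0$ is replaced by a copy of $S$.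

## 3. Products, generators, and the opposite ring of $A$

The rules of calculation are $rz^n=z^n\sigma^{-n}(r)$ and
$$(z^af)(z^bg)=z^{a+b}\sigma^{-b}(f)g .$$
By (H2), $I_m+I_n=\sigma^{-m}(I+\sigma^{m-n}(I))=R$ for $m\ne n$: the ideals $I_n$ ($n\in\mathbb Z$) are pairwise comaximal. Recall that if $P,P'$ are each comaximal with $P''$, then so is $PP'$; and comaximal ideals satisfy $P\cap P''=PP''$.

**Step 1: $A$ is a subring.** We need $\sigma^{-b}(N_a)N_b\subset N_{a+b}$ for all $a,b$. For $a\ge0$ we have $\sigma^{-b}(N_a)=I_{b+1}\cdots I_{b+a}$.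

* $a,b\ge0$: the product is $I_1\cdots I_bI_{b+1}\cdots I_{a+b}=N_{a+b}$, with equality.
* $a\ge0>b$: if $a+b\le0$ then $N_{a+b}=R$. Otherwise $b+1\le0$, so $I_{b+1}\cdots I_{a+b}$ contains the factors $I_1,\dots,I_{a+b}$ and lies in $N_{a+b}$.
* $a<0\le b$: the product is $N_b\subset N_{a+b}$, since $N_n$ decreases with $n$.
* $a,b<0$: $N_{a+b}=R$.

**Step 2: generators.** We have $A_1=zI_1=Iz$. By the first case above, $A_aA_b=A_{a+b}$ for $a,b\ge0$, so $A_n=A_1^n$ for $n\ge1$; and $A_{-n}=Rz^{-n}$ for $n\ge 0$. So $A$ is generated by $R$, $z^{-1}$ and $Iz$. As $R$ is a finitely generated algebra and $I$ a f.g. ideal, $A$ is a finitely generated algebra. It is a domain because $B$ is one.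

**Step 3: left-right symmetry.** The purpose is to be able to prove everything on the left only. Let $B'=R[w^{\pm1};\sigma^{-1}]$ and $\psi:B\to B'$, $\psi(z^nf)=fw^n$. Then
$$\psi(z^bg)\psi(z^af)=gw^bfw^a=g\sigma^{-b}(f)w^{a+b}=\psi\big((z^af)(z^bg)\big),$$
so $\psi$ is an anti-isomorphism. It maps $A$ onto $\bigoplus N_nw^n=\bigoplus w^n\sigma^n(N_n)$, and for $n\ge1$
$$\sigma^n(N_n)=\sigma^{n-1}(I)\cdots\sigma(I)\,I .$$
For the data $\sigma'=\sigma^{-1}$, $I'=\sigma^{-1}(I)$ we have $I'_n=\sigma'^{-n}(I')=\sigma^{n-1}(I)$, so this is exactly $N'_n$. Hence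
$$A(R,\sigma,I)^{op}\cong A(R,\sigma^{-1},\sigma^{-1}(I)).\tag{1}$$
The new triple satisfies (H): (H1) is the same condition, (H2) and (H3) are obtained by applying $\sigma^{-1}$ and reindexing. Also $R/\sigma^{-1}(I)\cong R/I$ via $\sigma$. So every left-hand statement proved under (H) gives the right-hand statement.

## 4. Ascending chains of left ideals

The noetherian property is not inherited from $B$, since $A$ is a subring. We treat graded left ideals first, where it becomes a statement about sequences of ideals of $R$.

**Step 1: what graded left ideals look like.** A graded left ideal is $L=\bigoplus z^nM_n$ with $M_n\subset N_n$; stability under $R$ makes each $M_n$ an ideal of $R$. Since $z^{-1}z^nM_n=z^{n-1}M_n$ and $(Iz)z^nM_n=Iz^{n+1}M_n=z^{n+1}I_{n+1}M_n$, the conditions to be a left ideal are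
$$I_{n+1}M_n\subset M_{n+1}\subset M_n\qquad(n\in\mathbb Z).\tag{2}$$

**Step 2: ACC for graded left ideals.** Let $L^{(1)}\subset L^{(2)}\subset\cdots$ be graded left ideals with ideals $M_n^{(j)}$. We control the sequences near $n=-\infty$, then near $n=+\infty$; finitely many $n$ remain.

Near $-\infty$: let $M^{(j)}_{-\infty}=\bigcup_nM_n^{(j)}$. As $M_n^{(j)}$ increases when $n$ decreases and $R$ is noetherian, this equals $M_n^{(j)}$ for $n\ll0$. These ideals increase with $j$, so they equal a fixed ideal $M$ for $j\ge j_0$. If $M=0$, then $L^{(j)}=0$ for all $j\ge j_0$ and we are done. Let $M\ne0$. Choose $n_0$ with $M_n^{(j_0)}=M$ for $n\le n_0$. For $j\ge j_0$ and $n\le n_0$ we have $M=M_n^{(j_0)}\subset M_n^{(j)}\subset M$, so $M_n^{(j)}=M$.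

Near $+\infty$: by (H3) choose $n_1\ge\max(n_0,0)$ with $M+I_{n+1}=R$ for all $n\ge n_1$. Let $n\ge n_1$, $j\ge j_0$. By (2), $M_n^{(j)}\supset I_{n_0+1}\cdots I_nM$. Every factor on the right is comaximal with $I_{n+1}$, hence $M_n^{(j)}+I_{n+1}=R$. Also $M_{n+1}^{(j)}\subset N_{n+1}\subset I_{n+1}$, as $n+1\ge1$. Therefore
$$M_{n+1}^{(j)}\subset M_n^{(j)}\cap I_{n+1}=M_n^{(j)}I_{n+1}\subset M_{n+1}^{(j)},$$
so $M_{n+1}^{(j)}=M_n^{(j)}I_{n+1}$. Thus $M_n^{(j)}$ for $n\ge n_1$ is determined by $M_{n_1}^{(j)}$.

The finitely many chains $(M_n^{(j)})_j$ with $n_0<n\le n_1$ stabilize because $R$ is noetherian; so $L^{(j)}$ stabilizes.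

**Step 3: from graded left ideals of $A$ to homogeneous left ideals of $A[t]$.** Let $t$ be a central variable and grade $A[t]$ by $\deg(at^i)=\deg a+i$ for homogeneous $a$. We show ACC for homogeneous left ideals $H$ of $A[t]$. Put
$$\lambda_j(H)=\{a\in A:\ at^j+(\text{lower powers of }t)\in H\}.$$
This is a left ideal of $A$. It is graded: if $at^j+\cdots\in H$ and $a=\sum a_n$, then the component of degree $n+j$ lies in $H$ and has the form $a_nt^j+(\text{lower powers})$. Multiplication by $t$ gives $\lambda_j(H)\subset\lambda_{j+1}(H)$. Let $H_1\subset H_2\subset\cdots$. By Step 2 there is a maximal element $\lambda_{j_0}(H_{i_0})$ among all $\lambda_j(H_i)$; then $\lambda_j(H_i)=\lambda_{j_0}(H_{i_0})$ for $i\ge i_0$, $j\ge j_0$. For each of the finitely many $j<j_0$ the chain $(\lambda_j(H_i))_i$ stabilizes. So there is $i_1$ with $\lambda_j(H_i)=\lambda_j(H_{i_1})$ for all $j$ and all $i\ge i_1$. Then $H_i=H_{i_1}$: given $h\in H_i$ of $t$-degree $j$, its leading coefficient lies in $\lambda_j(H_{i_1})$, so subtracting an element of $H_{i_1}$ lowers the $t$-degree, and we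 use induction on the $t$-degree.

**Step 4: arbitrary left ideals.** For $0\ne a=\sum_{n\le m}a_n\in A$ with top degree $m$, put $a^h=\sum a_nt^{m-n}$, homogeneous of degree $m$. For a left ideal $L$ let $L^h=\sum_{0\ne a\in L}A[t]a^h$, a homogeneous left ideal. The map $t\mapsto1$ sends $L^h$ onto $\sum Aa=L$. So $L\subsetneq L'$ implies $L^h\subsetneq L'^h$, and Step 3 gives ACC for left ideals of $A$. So $A$ is left noetherian, and by (1) also right noetherian.

## 5. Inverting $z^{-1}$, and the module $A/Az^{-1}$

We compare $A$ with $B$, whose homological behavior is good, and isolate what is lost: the modules killed by powers of $z^{-1}$.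

**Step 1: $B$ as a union.** An element $z^nf$ with $n\le m$ is $z^m(z^{n-m}f)\in z^mA$; so $B=\bigcup_mz^mA$, an increasing union since $z^{-1}\in A$. As a right $A$-module each $z^mA$ is free of rank one, so $B_A$ is flat. For an $A$-module $M$, identify $z^mA\otimes_AM$ with $M$ by $z^ma\otimes u\mapsto au$. The inclusion $z^mA\subset z^{m+1}A$ reads $z^ma=z^{m+1}(z^{-1}a)$, so
$$B\otimes_AM=\varinjlim\big(M\xrightarrow{z^{-1}}M\xrightarrow{z^{-1}}M\to\cdots\big).$$
We draw four consequences.

* Every element of $B\otimes_AM$ has the form $z^m\otimes u$, and the kernel of $M\to B\otimes_AM$ consists of the elements killed by a power of $z^{-1}$.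
* Call $M$ torsion if each of its elements is killed by a power of $z^{-1}$. Then $M$ is torsion if and only if $B\otimes_AM=0$.
* If $z^{-1}$ acts bijectively on $W$, then $W\cong B\otimes_AW$, so $W$ is a $B$-module. In particular $B\otimes_AW\cong W$ for each $B$-module $W$.
* The kernel and the cokernel of $M\to B\otimes_AM$ are torsion, because after applying $B\otimes_A-$ this map becomes an isomorphism and $B_A$ is flat.

(In the usual language: for $a\in A$, $m\ge0$ and $j$ large, $a'=z^{-j}az^m$ has only degrees $\le0$, so $a'\in A$ and $z^{-j}a=a'z^{-m}$. So the powers of $z^{-1}$ form a left Ore set of regular elements, a right one by (1), and $B$ is the localization.)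

For an $A$-module $M$ and a $B$-module $W$ we have
$$\operatorname{Ext}_A^i(M,W)\cong\operatorname{Ext}_B^i(B\otimes_AM,W)\qquad(i\ge0).\tag{3}$$
Indeed, if $P_\bullet\to M$ is a projective resolution, then $B\otimes_AP_\bullet\to B\otimes_AM$ is one by flatness, and $\operatorname{Hom}_A(P_i,W)=\operatorname{Hom}_B(B\otimes_AP_i,W)$.

**Step 2: the bimodule $Q$.** Put $Q=A/Az^{-1}$. We make it an $A$–$S$-bimodule. For $r\in R$ we have $Az^{-1}r=A\sigma^{-1}(r)z^{-1}\subset Az^{-1}$, so right multiplication by $R$ acts on $Q$. As $I=(Iz)z^{-1}\subset Az^{-1}$, also $AI\subset Az^{-1}$, so $I$ acts by zero on the right.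

The degree $n$ part of $Az^{-1}$ is $A_{n+1}z^{-1}=z^{n+1}N_{n+1}z^{-1}=z^n\sigma(N_{n+1})$. For $n<0$ it is $z^nR=A_n$. For $n\ge0$ it is $z^nI_0I_1\cdots I_n=z^nIN_n$. So $Q_n=0$ for $n<0$, and for $n\ge0$
$$Q_n=z^n(N_n/N_nI)\cong R/I=S,$$
the isomorphism being induced by $N_n\hookrightarrow R$: it is surjective since $N_n+I=R$ and injective since $N_n\cap I=N_nI$. It is right $S$-linear, so $Q$ is free as a right $S$-module. Left multiplication $z^{-1}:Q_n\to Q_{n-1}$, $z^nf\mapsto z^{n-1}f$, is compatible with these identifications; hence it is bijective for $n\ge1$, and it is zero on $Q_0$. The left and right actions of $r\in R$ on $Q_0=S$ coincide; with $\bar1\in Q_0$ the class of $1$, $r\bar1=\bar1r$.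

**Step 3: the functor $F$.** For an $S$-module $N$ put
$$F(N)=Q\otimes_SN=\bigoplus_{n\ge0}F(N)_n .$$
As $Q_S$ is free, $F$ is exact. We have $F(S)=Q$, and $F(N)_0=N$, where $R$ acts through $S$ in the given way. As $Q$ is generated by $\bar1$, $F(N)$ is generated by $F(N)_0$; so $F(N)$ is f.g. if $N$ is. The map $z^{-1}:F(N)_n\to F(N)_{n-1}$ is bijective for $n\ge1$ and zero for $n=0$; so $z^{-1}$ is surjective on $F(N)$ with kernel $F(N)_0$, and $F(N)$ is torsion. Moreover:
$$\text{every nonzero } A\text{-submodule } U\subset F(N) \text{ satisfies } U\cap F(N)_0\neq0.\tag{4}$$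
Indeed, if $0\ne u\in U$ has top component $u_n$, then $z^{-n}u=z^{-n}u_n\in F(N)_0$ is nonzero.

**Step 4: f.g. torsion modules.** If $E$ is a simple $S$-module, then $F(E)$ is simple: a nonzero submodule meets $F(E)_0=E$ in a nonzero $S$-submodule, hence contains $E$, which generates. By exactness of $F$, a composition series of $S$ gives one of $Q$ with factors $F(E)$. Moreover:
$$\text{every f.g. torsion } A\text{-module has finite length, with composition factors } F(E).\tag{5}$$
Indeed, such a module is a quotient of some $\bigoplus_iA/Az^{-m_i}$, and $A/Az^{-m}$ has the filtration by $Az^{-i}/Az^{-m}$ with factors $Az^{-i}/Az^{-i-1}\cong A/Az^{-1}=Q$.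

## 6. Extensions between the modules $F(N)$

We now show that $A$ computes the same Ext groups on the modules $F(N)$ as $S$ does on $N$. This is how a property of $S$ becomes a property of $A$.

The element $z^{-1}$ is regular, so $0\to A\xrightarrow{\cdot z^{-1}}A\to Q\to0$ is a free resolution of $Q$. Applying $\operatorname{Hom}_A(-,X)$ gives, for every $A$-module $X$,
$$\operatorname{Hom}_A(Q,X)=\ker(z^{-1}|_X),\quad\operatorname{Ext}_A^1(Q,X)=X/z^{-1}X,\quad\operatorname{Ext}_A^j(Q,X)=0\ (j\ge2).$$
Take $X=F(N')$. Since $z^{-1}$ is surjective on it, $\operatorname{Ext}_A^j(Q,F(N'))=0$ for all $j\ge1$. And $\varphi\mapsto\varphi(\bar1)$ identifies $\operatorname{Hom}_A(Q,F(N'))$ with $F(N')_0=N'$. This is $S$-linear for $(s\varphi)(q)=\varphi(qs)$, because $\bar1s=s\bar1$.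

Let $P_\bullet\to N$ be a free resolution over $S$. By exactness $F(P_\bullet)\to F(N)$ is a resolution, by direct sums of copies of $Q$. These are acyclic for $\operatorname{Hom}_A(-,F(N'))$, since Ext turns direct sums in the first variable into products. So $\operatorname{Ext}_A^j(F(N),F(N'))$ is the cohomology of $\operatorname{Hom}_A(F(P_\bullet),F(N'))$, and by adjunction
$$\operatorname{Hom}_A(Q\otimes_SP,F(N'))=\operatorname{Hom}_S(P,\operatorname{Hom}_A(Q,F(N')))=\operatorname{Hom}_S(P,N')$$
naturally in $P$. Hence
$$\operatorname{Ext}_A^j(F(N),F(N'))\cong\operatorname{Ext}_S^j(N,N')\qquad(j\ge0).\tag{6}$$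

**Example 2.** In Example 1 replace $I$ by $(x-1)^2$; (H) holds for the same reasons. Then $S=k[\epsilon]/(\epsilon^2)$, and $\operatorname{Ext}_S^j(k,k)=k$ for all $j$, from the periodic resolution $\cdots\xrightarrow{\epsilon}S\xrightarrow{\epsilon}S\to k$. By (6), $\operatorname{Ext}_A^j(F(k),F(k))\ne0$ for all $j$, so $\operatorname{gldim}A=\infty$. Thus the bad behavior of $S$ does survive in $A$. But infinite global dimension is not yet what we want: $S$ is self-injective here.

## 7. The quotient $B/A$ is a direct sum of copies of $Q$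

To get from $\operatorname{Ext}_A(-,Q)$ to $\operatorname{Ext}_A(-,A)$ we must understand $B/A$. We show
$$B/A\cong Q^{(\mathbb N)}\quad\text{as left } A\text{-modules}.\tag{7}$$

**Step 1: decomposition by the right action of $R$.** $B/A$ is a graded $A$–$R$-bimodule, zero in degrees $\le0$. In degree $e\ge1$ it is, by comaximality,
$$z^e(R/I_1\cdots I_e)\cong z^e\prod_{i=1}^eR/I_i .$$
For $m\ge1$ let $T_m=\{b\in B/A:\ bI_m=0\}$, a graded left $A$-submodule. In the factor $R/I_i$ with $i\ne m$ an element killed by $I_m$ is killed by $I_m+I_i=R$, so it is $0$; the whole factor $R/I_m$ is killed by $I_m$. So $(T_m)_e$ is the $m$-th factor if $e\ge m$, and $0$ if $e<m$. Hence $B/A=\bigoplus_{m\ge1}T_m$.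

**Step 2: $T_m\cong Q$.** By comaximality choose $g\in I_1\cdots I_{m-1}$ with $g\equiv1\bmod I_m$, and let $e_m$ be the class of $z^mg$. Its components in $R/I_i$ for $i<m$ vanish, so $e_m\in(T_m)_m$. As $z^{-1}e_m\in(T_m)_{m-1}=0$, the map $a\mapsto ae_m$ induces $Q\to T_m$, which raises degrees by $m$. On $Q_0$ it is injective: $rz^mg=z^m\sigma^{-m}(r)g$ is zero in $T_m$ if and only if $\sigma^{-m}(r)g\in I_m$, that is, $\sigma^{-m}(r)\in I_m=\sigma^{-m}(I)$, that is, $r\in I$. By (4), applied to its kernel in $Q=F(S)$, the map is injective. Since $\dim_kQ_n=\dim_kS=\dim_kR/I_m=\dim_k(T_m)_{m+n}$ for $n\ge0$, it is bijective. This proves (7).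

## 8. The Ext formula and infinite injective dimension

**Step 1: the formula.** Let $N$ be a f.g. $S$-module. As $F(N)$ is torsion, (3) gives $\operatorname{Ext}_A^i(F(N),B)=\operatorname{Ext}_B^i(0,B)=0$ for all $i$. The long exact sequence of $0\to A\to B\to B/A\to0$ then gives the first isomorphism below. For the second, we use that over a noetherian ring a f.g. module has a resolution by f.g. free modules, so that $\operatorname{Ext}(F(N),-)$ commutes with direct sums. The third is (6) with $Q=F(S)$:
$$\operatorname{Ext}_A^i(F(N),A)\cong\operatorname{Ext}_A^{i-1}(F(N),B/A)\cong\operatorname{Ext}_A^{i-1}(F(N),Q)^{(\mathbb N)}\cong\operatorname{Ext}_S^{i-1}(N,S)^{(\mathbb N)}\quad(i\ge1).\tag{8}$$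
A check by hand for $N=S$, $i=1$: Section 6 gives $\operatorname{Ext}_A^1(Q,A)=A/z^{-1}A$. Its degree $n$ part is $z^n(N_n/N_{n+1})$, which is $0$ for $n<0$ and $z^n(N_n/N_nI_{n+1})\cong R/I_{n+1}\cong S$ for $n\ge0$. So it is isomorphic to $S^{(\mathbb N)}=\operatorname{Hom}_S(S,S)^{(\mathbb N)}$ as a vector space, as (8) says.

**Step 2: a non-self-injective $S$ has infinite injective dimension.** $S$ is a finite product of local artinian rings, and Ext decomposes accordingly; so let $(S,\mathfrak n,\kappa)$ be commutative artinian local with finite injective dimension $r$. We claim $r=0$. (This is a case of Bruns–Herzog, *Cohen–Macaulay Rings*, Thm 3.1.17: the injective dimension, when finite, equals the depth, which is $0$ here.) Suppose $r\ge1$. By Baer's criterion some $\operatorname{Ext}_S^r(S/J,S)\ne0$; filtering $S/J$ with factors $\kappa$ we get $\operatorname{Ext}_S^r(\kappa,S)\ne0$. But $\kappa$ embeds in $S$, as $S$ is artinian and nonzero, and in the exact sequence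
$$\operatorname{Ext}_S^r(S,S)\to\operatorname{Ext}_S^r(\kappa,S)\to\operatorname{Ext}_S^{r+1}(S/\kappa,S)$$
the outer terms vanish: the left one since $S$ is free and $r\ge1$, the right one since $\operatorname{injdim}S=r$. This is a contradiction.

**Step 3: conclusion.** Let $S$ be not self-injective. By Step 2, $\operatorname{injdim}S=\infty$, so by Baer's criterion for arbitrarily large $j$ there is a f.g. $N$ with $\operatorname{Ext}_S^j(N,S)\ne0$, and by (8) $\operatorname{Ext}_A^{j+1}(F(N),A)\ne0$. Hence left injdim $A=\infty$. By (1), applied to the triple $(R,\sigma^{-1},\sigma^{-1}(I))$ with $R/\sigma^{-1}(I)\cong S$, right injdim $A=\infty$.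

**Example 3 (dimension one cannot work).** Suppose $d=1$. A regular domain of dimension one is Dedekind, so $R/I$ is a product of rings $R/\mathfrak p^e$. Such a ring is local with principal maximal ideal $(\pi)$, $\pi^e=0$, and its ideals are $(\pi^i)$, $0\le i\le e$. A map $(\pi^i)\to R/\mathfrak p^e$ sends $\pi^i$ to an element killed by $\pi^{e-i}$, hence to some $\pi^ic$; so it is multiplication by $c$ and extends. By Baer's criterion $R/I$ is self-injective. So in this family $d=1$ never gives the desired $S$.

**Example 4 (dimension two, $I=\mathfrak m^2$).** Let $R_{\mathfrak m}$ be regular of dimension $2$ with $R/\mathfrak m=k$, and $I=\mathfrak m^2$. Then $S=k\oplus V$ with $\dim V=2$, $V^2=0$. From $0\to k^2\to S\to k\to0$ we get $\operatorname{Ext}_S^{j+1}(k,S)\cong\operatorname{Ext}_S^j(k,S)^2$ for $j\ge1$, and an exact sequence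
$$0\to\operatorname{Hom}_S(k,S)\to S\to\operatorname{Hom}_S(k^2,S)\to\operatorname{Ext}_S^1(k,S)\to0 .$$
Since $\operatorname{Hom}_S(k,S)=V$, the first three terms have dimensions $2,3,4$, so $\dim\operatorname{Ext}_S^1(k,S)=3$. Hence $\dim\operatorname{Ext}_S^j(k,S)=3\cdot2^{j-1}\ne0$ for all $j\ge1$. In particular $S$ is not self-injective, and one module witnesses everything: $\operatorname{Ext}_A^i(F(k),A)\ne0$ for all $i\ge2$ by (8).

## 9. Two-sided ideals of $B$ and of $A$

**Step 1: $B$ is simple.** By (H2), $\sigma^m\ne\mathrm{id}$ for $m\ne0$: otherwise $I=I+\sigma^m(I)=R$. Let $H\ne0$ be an ideal of $B$. Multiplying by powers of $z$, we find elements $h=\sum_{i=0}^mr_iz^i\in H$ with $r_0\ne0$; take $m\ge0$ minimal. The set of all $r_0$ that occur in elements $\sum_{i=0}^mr_iz^i\in H$ is a nonzero ideal of $R$. It is stable under $\sigma$ and $\sigma^{-1}$, because $z^{\pm1}hz^{\mp1}=\sum\sigma^{\pm1}(r_i)z^i$. By (H1) it is $R$. So take $h$ with $r_0=1$. For $r\in R$,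
$$rh-hr=\sum_{i=1}^mr_i(r-\sigma^i(r))z^i\in H .$$
If this were nonzero, a shift by a power of $z$ would give an element with fewer than $m+1$ consecutive terms and nonzero constant term, against minimality of $m$. So it is $0$. If $m\ge1$, then $r_m\ne0$ by minimality, and $r_m(r-\sigma^m(r))=0$ for all $r$ gives $\sigma^m=\mathrm{id}$, since $R$ is a domain: a contradiction. So $m=0$ and $1\in H$.

**Step 2: an ideal of $A$ contains a power of $z^{-1}$.** Let $H\ne0$ be an ideal of $A$. Since $Hz^{-1}\subset H$, we have $BH\subset BHz\subset BHz^2\subset\cdots$, a chain of left ideals of $B$, which is noetherian (skew Hilbert basis theorem). So $BHz^m=BHz^{m+1}$ for some $m$, hence $BH=BHz$. So $BH$ is stable under right multiplication by $A$ and $z^{\pm1}$, hence by $B$: it is a nonzero two-sided ideal of $B$, and $1\in BH$ by Step 1. Now $BH=\bigcup_mz^mAH=\bigcup_mz^mH$, an increasing union as $z^{-1}H\subset H$. So $1=z^mh$ with $h\in H$ for some $m\ge1$, that is, $z^{-m}\in H$.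

**Step 3: $A$ is simple.** The ideal $H$ contains both
$$A_mz^{-m}=z^mN_mz^{-m}=\sigma^m(N_m)=\sigma^{m-1}(I)\cdots\sigma(I)\,I,\qquad z^{-m}A_m=N_m=\sigma^{-1}(I)\cdots\sigma^{-m}(I).$$
The exponents of $\sigma$ run over $0,\dots,m-1$ in the first product and over $-1,\dots,-m$ in the second. These sets are disjoint, so by (H2) the two ideals of $R$ are comaximal and $1\in H$. It is here that the half-orbit does its work: multiplying by $A_m$ on the two sides of $z^{-m}$ produces conditions at disjoint parts of the orbit.

## 10. Krull dimension of $A$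

**Claim.** For f.g. $M$, $\operatorname{Kdim}_AM\le\operatorname{Kdim}_B(B\otimes_AM)+1$.

First, $\beta=\operatorname{Kdim}_B(B\otimes_AM)$ is finite, since $\operatorname{Kdim}B\le\operatorname{Kdim}R+1=d+1$ (McConnell–Robson 6.5.4). We use induction on $\beta$. If $\beta=-1$, then $M$ is torsion and has finite length by (5), so $\operatorname{Kdim}_AM\le0$. Let $\beta\ge0$ and let $M\supset M_1\supset M_2\supset\cdots$ be a chain. By flatness the $B\otimes_AM_i$ form a chain in $B\otimes_AM$ with factors $B\otimes_A(M_i/M_{i+1})$. So for all but finitely many $i$ these have Krull dimension $\le\beta-1$, and for such $i$, as $M_i/M_{i+1}$ is f.g. ($A$ is noetherian), $\operatorname{Kdim}_A(M_i/M_{i+1})\le\beta$ by induction. Hence $\operatorname{Kdim}_AM\le\beta+1$.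

For $M=A$ we get left $\operatorname{Kdim}A\le d+2$, and (1) gives the right-hand bound. Theorem 1 is now completely proved: Section 3 (finitely generated domain), Section 4 (noetherian), Section 8 (Ext formula and injective dimension), Section 9 (simple), and the present section.

## 11. Two automorphisms of the torus

We prove Theorem 2. In both parts $R=k[x^{\pm1},y^{\pm1}]$, $d=2$, $\mathfrak m=(x-1,y-1)$, $I=\mathfrak m^2$. By Example 4, $S$ is not self-injective. By Theorem 1 it remains to check (H1)–(H3) and the GK dimension.

**Step 1: (H2) and (H3) in terms of points.** The ideal $\sigma^{-n}(\mathfrak m)$ is a maximal ideal with residue field $k$; let $c_n\in(k^*)^2$ be the point where it vanishes, that is, the common zero of $\sigma^{-n}(x)-1$ and $\sigma^{-n}(y)-1$. So $I_n=\mathfrak m_{c_n}^2$, where $\mathfrak m_{c}$ denotes the maximal ideal of the point $c$. If the $c_n$ are distinct, (H2) holds, as the ideals $\mathfrak m_{c_n}^2$ are then pairwise comaximal. If $M+I_n\ne R$, then $M+I_n$ lies in a maximal ideal containing $\mathfrak m_{c_n}^2$, so in $\mathfrak m_{c_n}$,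 and every $f\in M$ vanishes at $c_n$. So (H3) follows once each $0\ne f\in R$ satisfies $f(c_n)\ne0$ for all but finitely many $n\in\mathbb Z$.

If the $c_n$ have coordinates in a subfield $F\subset k$, it suffices to check this for $f$ with coefficients in $F$. Indeed, write $f=\sum_lb_lf_l$ with $b_l\in k$ linearly independent over $F$ and $f_l\in F[x^{\pm1},y^{\pm1}]$. Since $f_l(c_n)\in F$, we have $f(c_n)=0$ if and only if all $f_l(c_n)=0$; and some $f_l\ne0$ when $f\ne0$.

**Step 2: part (a), conditions (H2), (H3).** Here $\operatorname{char}k=0$, $\sigma(x)=2x$, $\sigma(y)=3y$; so $\sigma^{-n}(x)-1=2^{-n}x-1$, and $c_n=(2^n,3^n)$. These points are distinct; take $F=\mathbb Q$. For $0\ne f=\sum a_{ij}x^iy^j$ over $\mathbb Q$,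
$$f(c_n)=\sum a_{ij}(2^i3^j)^n .$$
The positive rational numbers $2^i3^j$ are distinct for distinct $(i,j)$, by unique factorization. As $n\to+\infty$, the nonzero term with the largest $2^i3^j$ eventually exceeds the sum of the others in absolute value; as $n\to-\infty$, the one with the smallest does. So $f(c_n)=0$ for only finitely many $n$.

**Step 3: part (a), condition (H1).** Let $0\ne M=\sigma(M)$ and let $0\ne f\in M$ have the fewest monomials. If $x^iy^j$ occurs in $f$, then $\sigma(f)-2^i3^jf\in M$ has fewer monomials, so it is $0$. Then every monomial $x^{i'}y^{j'}$ of $f$ has $2^{i'}3^{j'}=2^i3^j$, so $f$ is a single monomial, a unit, and $M=R$.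

**Step 4: part (a), GK dimension.** In $B$ the monomials $x^iy^jz^l$ multiply, up to nonzero scalars, by adding exponents. With $V=\operatorname{span}(1,x^{\pm1},y^{\pm1},z^{\pm1})$, $V^n$ lies in the span of the monomials with $|i|,|j|,|l|\le n$, so $\dim V^n\le(2n+1)^3$. A finite-dimensional subspace $W$ of $A$ lies in some $V^m$, so $\dim W^n\le(2mn+1)^3$ and $\operatorname{GKdim}A\le3$. Conversely $x,y,z^{-1}\in A$, and the $n$-th power of $\operatorname{span}(1,x,y,z^{-1})$ contains the independent monomials $x^iy^jz^{-l}$ with $i,j,l\ge0$, $i+j+l\le n$, which are $\binom{n+3}3$ in number. So $\operatorname{GKdim}A=3$. The generators listed in Theorem 2(a) come from Section 3. Part (a) is proved.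

**Step 5: part (b), the automorphism.** If $\operatorname{char}k=0$, let $F=\mathbb Q$, $t=2$, with the usual absolute value. If $\operatorname{char}k=p$, then $k$ is not algebraic over $\mathbb F_p$; choose $t\in k$ transcendental over $\mathbb F_p$, $F=\mathbb F_p(t)$, with $|f|=e^{\deg f}$, $|0|=0$. In both cases $|\cdot|$ is multiplicative and satisfies the triangle inequality, and $|t|>1$; so $t$ is not a root of unity. Let
$$\sigma(x)=tx,\qquad\sigma(y)=xy,\qquad\text{with inverse}\quad\sigma^{-1}(x)=t^{-1}x,\quad\sigma^{-1}(y)=tx^{-1}y .$$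
Then $\sigma^n(x)=t^nx$ and $\sigma^n(y)=t^{n(n-1)/2}x^ny$ for all $n\in\mathbb Z$. The second formula holds for $n=0$; applying $\sigma$ to the right side gives $t^{n(n-1)/2+n}x^{n+1}y=t^{(n+1)n/2}x^{n+1}y$, so the formula for $n$ is equivalent to that for $n+1$. With $-n$ in place of $n$, the point $c_n$ is given by $t^{-n}x=1$ and $t^{n(n+1)/2}x^{-n}y=1$, so
$$c_n=(t^n,\ t^{n(n-1)/2}).$$
The $c_n$ are distinct.

**Step 6: part (b), condition (H3).** For $0\ne f=\sum a_{ij}x^iy^j$ over $F$ we have $f(c_n)=\sum a_{ij}t^{e_{ij}(n)}$ with $e_{ij}(n)=ni+jn(n-1)/2$. For $(i,j)\ne(i',j')$ the difference $e_{ij}-e_{i'j'}=(i-i')n+(j-j')n(n-1)/2$ is a nonconstant polynomial in $n$. As $|t|\ne1$, the ratio of the absolute values of any two nonzero terms tends to $0$ or to $\infty$ as $n\to+\infty$, and likewise as $n\to-\infty$. So for $|n|$ large one term exceeds the sum of the others in absolute value, and $f(c_n)\ne0$.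

**Step 7: part (b), condition (H1).** Let $0\ne M=\sigma(M)$. Choose $0\ne f=\sum_jf_j(x)y^j\in M$ with the fewest nonzero $f_j$; after multiplying by a power of $y$ assume $f_0\ne0$. Let $J=\{j:f_j\ne0\}\ni0$ and
$$\mathfrak a=\Big\{g_0:\ \sum_{j\in J}g_jy^j\in M\Big\},$$
a nonzero ideal of $k[x^{\pm1}]$. We have $\sigma(\sum g_jy^j)=\sum g_j(tx)x^jy^j$ and $\sigma^{-1}(\sum g_jy^j)=\sum g_j(t^{-1}x)t^jx^{-j}y^j$. So $\mathfrak a$ is stable under $g(x)\mapsto g(t^{\pm1}x)$. Take $0\ne g\in\mathfrak a$ with the fewest monomials. If $x^i$ occurs in it, then $g(tx)-t^ig(x)\in\mathfrak a$ has fewer monomials, so it is $0$; as $t$ is not a root of unity, $g$ is a monomial. So $\mathfrak a=k[x^{\pm1}]$, and we may take $f\in M$ with support in $J$ and $f_0=1$. Then $\sigma(f)-f\in M$ has $y$-support in $J\setminus\{0\}$, hence is $0$. So $f_j(tx)x^j=f_j(x)$ for $j\in J$. If $f_j\ne0$, comparing top $x$-degrees gives $j=0$. So $f=1\in M$.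

**Step 8: part (b), GK dimension.** Let $V$ be as in Step 4. In a word of length $n$ in $x^{\pm1},y^{\pm1},z^{\pm1}$, move the powers of $z$ to the right. Since $z^lx=t^lxz^l$ and $z^ly=t^{l(l-1)/2}x^lyz^l$, each letter $y^{\pm1}$ passed by $z^l$ with $|l|\le n$ produces, up to a scalar, a factor $x^{\pm l}$. Hence
$$V^n\subset\operatorname{span}\{x^iy^jz^l:\ |j|,|l|\le n,\ |i|\le n+n^2\},$$
of dimension at most $(2n+1)^2(2n^2+2n+1)=O(n^4)$. As in Step 4, each finite-dimensional $W\subset A$ lies in some $V^m$, so $\operatorname{GKdim}A\le4$. The Krull dimension is $\le d+2=4$ by Theorem 1. Theorem 2 is proved.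

## 12. Self-injective $S$: bounding $\operatorname{Ext}_A(-,Q)$

We prove Theorem 3. By Theorem 1, if $S$ is not self-injective, both injective dimensions are infinite. By (1) it remains to treat left modules. Since $R$ is regular of dimension $d$, $\operatorname{gldim}R=d$ and $\operatorname{gldim}B\le d+1$ (McConnell–Robson 7.5.3); so (3) gives, for every $A$-module $M$ and $B$-module $W$,
$$\operatorname{Ext}_A^j(M,W)=0\qquad(j>d+1).\tag{9}$$

**Claim.** If $S$ is self-injective, then $\operatorname{Ext}_A^j(M,Q)=0$ for all $A$-modules $M$ and all $j>d+2$.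

The plan is to embed $Q$ in the $S$-dual of a right module of finite projective dimension, with a quotient that is a $B$-module.

**Step 1: the right module $Q'$.** Let $Q'=A/A_1A=A/IzA$. Since $I=A_1z^{-1}\subset A_1A$, the ideal $I$ kills $Q'$ on the left, so $Q'$ is an $S$–$A$-bimodule. The degree $m$ part of $A_1A$ is $A_1A_{m-1}$. For $m\ge1$ it is $A_m$; for $m\le0$ it is $Izz^{m-1}R=Iz^m$. So $Q'_m=0$ for $m\ge1$ and $Q'_m=Rz^m/Iz^m=Sz^m$ for $m\le0$. Right multiplication by $z^{-1}$ maps $Sz^m$ bijectively to $Sz^{m-1}$ for $m\le 0$; so on $Q'$ it is injective, with cokernel $Q'_0=S$.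

**Step 2: $\operatorname{pd}Q'_A\le d$.** Note that $zA$ is an $R$–$A$-bimodule, as $rzA=z\sigma^{-1}(r)A\subset zA$, and that $zA\cong A$ as right $A$-modules. As a left $R$-module, $zA=\bigoplus_nz^{n+1}N_n=\bigoplus_n\sigma^{n+1}(N_n)z^{n+1}$. So it is a direct sum of copies of $R$ (for $n\le0$) and of the ideals $\mathfrak a=\sigma^n(I)\cdots\sigma(I)$ with $n\ge1$, which satisfy $\mathfrak a+I=R$. For such $\mathfrak a$, $\operatorname{Tor}^R_i(S,\mathfrak a)=0$ for $i>0$: at a prime containing $I$, $\mathfrak a$ is locally $R$; at any other prime, $S$ is locally $0$. Hence $\operatorname{Tor}_i^R(S,zA)=0$ for $i>0$.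

Let $P_\bullet\to S$ be a resolution of length $\le d$ by f.g. projective $R$-modules. Then $P_\bullet\otimes_RzA$ is a resolution of $S\otimes_RzA=zA/IzA$ by projective right $A$-modules, namely direct summands of modules $(zA)^s\cong A^s$. So $\operatorname{pd}(zA/IzA)\le d$. As $IzA\subset A\subset zA$ (the second inclusion because $z^{-1}A\subset A$), there is an exact sequence of right modules
$$0\to Q'\to zA/IzA\to zA/A\to0 .$$
Here $zA/A\cong A/z^{-1}A$ has projective dimension $\le1$. So $\operatorname{pd}Q'\le\max(d,1-1)=d$.

**Step 3: the dual $\widehat Q$.** Let $\widehat Q=\operatorname{Hom}_S(Q',S)$, a left $A$-module by $(a\varphi)(q)=\varphi(qa)$. Since $S$ is injective, $\operatorname{Hom}_S(-,S)$ is exact, and the adjunction $\operatorname{Hom}_A(P,\widehat Q)\cong\operatorname{Hom}_S(Q'\otimes_AP,S)$, applied to a projective resolution of $M$, gives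
$$\operatorname{Ext}_A^j(M,\widehat Q)\cong\operatorname{Hom}_S(\operatorname{Tor}_j^A(Q',M),S)=0\qquad(j>d).$$
The action of $z^{-1}$ on $\widehat Q$ is obtained by applying $\operatorname{Hom}_S(-,S)$ to right multiplication by $z^{-1}$ on $Q'$. So by Step 1 it is surjective, with kernel $\operatorname{Hom}_S(Q'_0,S)$.

**Step 4: $Q$ embeds in $\widehat Q$.** Let $\varepsilon:Q'\to Q'_0=S$ be the projection. Then $(z^{-1}\varepsilon)(q)=\varepsilon(qz^{-1})=0$, since $qz^{-1}$ has only negative degrees. So $\bar1\mapsto\varepsilon$ defines a homomorphism $Q\to\widehat Q$. For $r\in R$, $r\varepsilon$ vanishes on $Q'_m$ for $m<0$ and sends $1\in Q'_0$ to $\bar r$. Thus $Q_0=S$ maps isomorphically onto $\operatorname{Hom}_S(Q'_0,S)=\ker(z^{-1}|_{\widehat Q})$. By (4) the map $Q\to\widehat Q$ is injective.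

**Step 5: $W=\widehat Q/Q$ is a $B$-module.** We check that $z^{-1}$ is bijective on $W$. It is surjective since it is so on $\widehat Q$. If $z^{-1}\varphi\in Q=z^{-1}Q$, say $z^{-1}\varphi=z^{-1}q$ with $q\in Q$, then $\varphi-q\in\ker(z^{-1}|_{\widehat Q})\subset Q$, so $\varphi\in Q$. Hence $z^{-1}$ is bijective on $W$ and $W$ is a $B$-module, by Section 5. In the exact sequence
$$\operatorname{Ext}_A^{j-1}(M,W)\to\operatorname{Ext}_A^j(M,Q)\to\operatorname{Ext}_A^j(M,\widehat Q)$$
the outer terms vanish for $j>d+2$, by (9) and Step 3. This proves the Claim.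

**Step 6: injective dimension.** Let $S$ be self-injective and $M$ f.g. In
$$\operatorname{Ext}_A^{i-1}(M,B/A)\to\operatorname{Ext}_A^i(M,A)\to\operatorname{Ext}_A^i(M,B)$$
the outer terms vanish for $i>d+3$: the first is $\operatorname{Ext}_A^{i-1}(M,Q)^{(\mathbb N)}$ by (7), and it is $0$ by the Claim, as $i-1>d+2$; the last is $0$ by (9). By Baer's criterion left injdim $A\le d+3$, and by (1) the same holds on the right.

**Step 7: finite global dimension forces $S$ semisimple.** If $\operatorname{gldim}A<\infty$, then (6) gives $\operatorname{gldim}S<\infty$. Let $(S_1,\mathfrak n,\kappa)$ be a local factor of $S$, and let $r$ be the largest projective dimension of a f.g. $S_1$-module; filtering by copies of $\kappa$ we see $r=\operatorname{pd}\kappa$. Embed $\kappa\subset S_1$. If $r\ge1$, then $\operatorname{pd}(S_1/\kappa)=r+1$, a contradiction. So $\kappa$ is projective over the local ring $S_1$, hence free, and being simple it is isomorphic to $S_1$. So $S_1$ is a field, and $S$ is semisimple.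

**Step 8: semisimple $S$ gives finite global dimension.** Let $S$ be semisimple, hence self-injective. A simple $S$-module $E$ is a direct summand of $S$, so $F(E)$ is a direct summand of $F(S)=Q$, and by the Claim $\operatorname{Ext}_A^j(M,F(E))=0$ for $j>d+2$. Let $M$, $N$ be f.g. A torsion module $T$ is the direct limit of its f.g. submodules, which by (5) have finite filtrations with factors $F(E)$. Since $A$ is noetherian and $M$ is f.g., $\operatorname{Ext}_A^j(M,-)$ commutes with direct limits. So $\operatorname{Ext}_A^j(M,T)=0$ for every torsion $T$ and $j>d+2$.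

By Section 5 the map $N\to B\otimes_AN$ has torsion kernel $K$ and torsion cokernel $C$; let $N'$ be its image. For $j>d+3$ the exact sequence $\operatorname{Ext}_A^{j-1}(M,C)\to\operatorname{Ext}_A^j(M,N')\to\operatorname{Ext}_A^j(M,B\otimes_AN)$ and (9) give $\operatorname{Ext}_A^j(M,N')=0$; then $\operatorname{Ext}_A^j(M,K)\to\operatorname{Ext}_A^j(M,N)\to\operatorname{Ext}_A^j(M,N')$ gives $\operatorname{Ext}_A^j(M,N)=0$. Over the noetherian ring $A$ the vanishing for all f.g. $N$ shows $\operatorname{pd}M\le d+3$ for each f.g. $M$: with $Z_i$ the f.g. syzygies of $M$ in a resolution by f.g. free modules, $\operatorname{Ext}^1_A(Z_{d+3},Z_{d+4})=\operatorname{Ext}_A^{d+4}(M,Z_{d+4})=0$, so $0\to Z_{d+4}\to P_{d+3}\to Z_{d+3}\to0$ splits and $Z_{d+3}$ is projective. As the global dimension is the supremum of the projective dimensions of cyclic modules, $\operatorname{gldim}A\le d+3$. Theorem 3 is proved.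

So the ring $A$ of Example 1, with $S=k$, has finite global dimension, and that of Example 2, with $S=k[\epsilon]/(\epsilon^2)$, has infinite global dimension but finite injective dimension.

## 13. Dimension one and base fields algebraic over a finite field

Within the family $A(R,\sigma,I)$, Theorem 3 says that injective dimension is infinite exactly when $R/I$ fails to be Gorenstein. By Example 3 this needs $d\ge2$, and for $d=2$ the ideal $I=\mathfrak m^2$ already works. We do not claim that the bounds $d+2$ and $d+3$ are sharp.

The theorems do not settle the case of a base field $k$ algebraic over a finite field, because there (H2) cannot hold. To see this, let $R$ be a commutative finitely generated $k$-algebra with a $k$-automorphism $\sigma$. Both $R$ and $\sigma^{\pm1}$ are defined over a finite subfield: $R=R_0\otimes_{k_0}k$ with $k_0$ finite, and $\sigma$ comes from an automorphism $\sigma_0$ of $R_0$. Let $\mathfrak n$ be a maximal ideal of $R$ containing $I$, and $\mathfrak n_0=\mathfrak n\cap R_0$, a maximal ideal of $R_0$, with finite residue field. Only finitely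 many maximal ideals of $R_0$ have a residue field of this size, and $\sigma_0$ permutes them; so a power of $\sigma$ fixes $\mathfrak n_0$. Only finitely many maximal ideals of $R$ lie over $\mathfrak n_0$, because $R/\mathfrak n_0R$ is finite-dimensional over $k$; so $\sigma^m(\mathfrak n)=\mathfrak n$ for some $m\ge1$. Then $I+\sigma^m(I)\subset\mathfrak n$, which contradicts (H2).
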